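# Property $(*)$ under perfect maps: covers, branch maps and an idempotent

All spaces are Hausdorff, and $\omega=\{0,1,2,\dots\}$. The notes open with two definitions needed for the question (Sections 1 and 2) and two tools needed for its answer (Sections 3 and 4); the question is posed in Section 5.

## 1. Separating families and property $(*)$

**Definition 1.** Let $\mathscr V$ be a family of open subsets of a space and let $y\ne z$ be points. We say that $\mathscr V$ *separates* $y$ and $z$ if

(i) $\{y,z\}\cap V$ is at most a singleton for every $V\in\mathscr V$ (no member contains both points), and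

(ii) $\{y,z\}\cap V$ is a singleton for some $V\in\mathscr V$ (some member contains exactly one).

A space $X$ *has property $(*)$* if there is a sequence $(\mathscr U_n)_{n\in\omega}$ of families of open subsets of $X$ such that any two distinct points of $X$ are separated by some $\mathscr U_n$. Such a sequence *witnesses* $(*)$.

The members of $\mathscr U_n$ may overlap, there may be uncountably many of them, and they need not cover $X$.

Here are two examples at opposite extremes. If $X$ has a countable base $\{B_n:n\in\omega\}$, put $\mathscr U_n=\{B_n\}$. A one-member family $\{B\}$ separates $y,z$ exactly when $B$ contains exactly one of them, and for $y\neq z$ some $B_n$ does. If $X$ is discrete of any size, the single family of all singletons, repeated for every $n$, is a witness. A space without $(*)$, namely $\omega_1$ with the order topology, appears in Section 9.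

The following small fact is used repeatedly.

**Lemma 1.** If $\mathscr V$ does not separate $y\ne z$ and $y\in\bigcup\mathscr V$, then some $V\in\mathscr V$ contains both $y$ and $z$.

Proof. Take $V_0\in\mathscr V$ with $y\in V_0$. If $z\in V_0$ we are done. Otherwise $V_0$ contains exactly one of the points, so (ii) holds. Since $\mathscr V$ does not separate them, (i) fails, which is the claim. $\blacksquare$

## 2. Perfect maps and their fibers

**Definition 2.** A map $\pi:X\to Y$ is *perfect* if it is continuous, closed and surjective and every fiber $\pi^{-1}(y)$, $y\in Y$, is compact.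

For example, if $K$ is compact and nonempty, the projection $Y\times K\to Y$ is perfect. The projection $\mathbb R^2\to\mathbb R$ is not: its fibers are not compact, and it is not closed, since the closed set $\{(s,t):st=1\}$ has image $\mathbb R\setminus\{0\}$.

What we shall use of a perfect map is only the system of its fibers $A_y=\pi^{-1}(y)$. They are nonempty, compact and pairwise disjoint, and for every open $O\subset X$
$$\{u\in Y:A_u\subset O\}=Y\setminus\pi[X\setminus O] \tag{1}$$
is open because $\pi$ is closed. So an open set of $X$ that contains the fiber over $y$ contains all fibers over points near $y$.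

Three facts about compactness will be used.

* (C1) A decreasing sequence of nonempty compact sets in a Hausdorff space has nonempty intersection; and if the intersection lies in an open set $O$, then some term of the sequence lies in $O$.
* (C2) A compact Hausdorff space is normal. Hence if it is covered by finitely many open sets $U_0,\dots,U_{q-1}$, there are closed sets $D_k\subset U_k$ that still cover it.
* (C3) Tychonoff's theorem: products of compact spaces are compact.

## 3. Countable elementary submodels

For a regular uncountable cardinal $\theta$, let $H(\theta)$ be the set of all sets whose transitive closure has size less than $\theta$. A subset $M\subset H(\theta)$ is an *elementary submodel*, written $M\prec (H(\theta),\in)$, if every first-order statement with parameters in $M$ has the same truth value in $M$ and in $H(\theta)$. We always take $\theta$ so large that $H(\theta)$ contains the spaces in play, their iterated power sets and all functions we discuss; then $H(\theta)$ evaluates our statements correctly. The facts we need: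

* (M1) (Löwenheim–Skolem) Every countable subset of $H(\theta)$ is contained in a countable $M\prec H(\theta)$.
* (M2) If an existential statement $\exists x\,\varphi(x,p)$ with $p\in M$ is true in $H(\theta)$, it has a witness $x\in M$.
* (M3) If exactly one $x$ satisfies $\varphi(x,p)$ with $p\in M$, then $x\in M$. That is, whatever is definable in $H(\theta)$ from parameters in $M$ lies in $M$. In particular $M$ contains every hereditarily finite set (a finite set whose elements, their elements, and so on, are all finite), because $\{a_1,\dots,a_k\}$ is definable from $a_1,\dots,a_k$.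

As an example, let $M$ be countable. Then $\omega_1$ is definable, so $\omega_1\in M$, but $M\cap\omega_1$ is countable, so most $\alpha<\omega_1$ are not in $M$. For $\alpha\notin M$ we have $\{\alpha\}\notin M$, by (M3). Still, if $F:\omega_1\to\omega$ belongs to $M$, then the set $\{\beta:F(\beta)=F(\alpha)\}$ belongs to $M$ and contains $\alpha$: it is definable from $F$ and the integer $F(\alpha)$. This is how we shall use $M$: a point $y$ will be outside $M$ in general, but every finite piece of information about $y$ is in $M$.

## 4. Compact semigroups of self-maps

**Definition 3.** A *compact right topological semigroup* is a nonempty semigroup $\Gamma$ with a compact Hausdorff topology such that for each fixed $h\in\Gamma$ the map $g\mapsto gh$ is continuous. A *left ideal* is a nonempty $L\subset\Gamma$ with $\Gamma L\subset L$.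

If $P$ is a nonempty compact Hausdorff space, then $P^P$, the set of all self-maps of $P$ (continuous or not) with the product topology, is one under composition. Indeed, for fixed $h$ and each $e\in P$, the coordinate $(g\circ h)(e)=g(h(e))$ of $g\circ h$ is a coordinate of $g$, hence continuous in $g$. Nonempty closed subsemigroups of $P^P$ inherit the property.

Here is a small example, to which we return in Section 7. Let $P=\omega+1$ with its compact order topology, let $h(i)=i+1$ for $i<\omega$ and $h(\omega)=\omega$, and let $c$ be the constant map with value $\omega$. For each $i$ we have $h^j(i)=i+j\to\omega$, so $h^j\to c$ pointwise, and $\Gamma=\{h^j:j\ge1\}\cup\{c\}$ is compact. It is a semigroup because $h^jc=c=ch^j$ and $c^2=c$. Its only idempotent is $c$, and $\{c\}$ is a left ideal.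

**Lemma 2 (Ellis–Numakura).** Every compact right topological semigroup $S$ contains an idempotent.

Proof. By Zorn's lemma there is a minimal nonempty closed subsemigroup $R\subset S$: the intersection of a chain of such sets is nonempty by compactness, closed, and a subsemigroup. Take $r\in R$. The set $Rr$ is compact, hence closed, and it is a nonempty subsemigroup of $R$; so $Rr=R$. Therefore $R'=\{s\in R:sr=r\}$ is nonempty. It is closed, as the preimage of a point under $s\mapsto sr$, and it is a subsemigroup, because $(ss')r=s(s'r)=sr=r$ for $s,s'\in R'$. By minimality $R'=R\ni r$, so $rr=r$. $\blacksquare$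

**Lemma 3.** A compact right topological semigroup $\Gamma$ has a closed left ideal $L$ such that $\Gamma k=L$ for every $k\in L$, and this $L$ contains an idempotent.

Proof. By Zorn's lemma and compactness there is a minimal closed left ideal $L$. For $k\in L$ the set $\Gamma k$ is compact, hence closed; it is a left ideal because $\Gamma(\Gamma k)\subset\Gamma k$; and $\Gamma k\subset\Gamma L\subset L$. By minimality $\Gamma k=L$. A closed left ideal is itself a compact right topological semigroup, so Lemma 2 applies to $L$. $\blacksquare$

## 5. Is property $(*)$ preserved by perfect maps?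

The question appears in Richard J. Smith, "Gruenhage spaces and their influence on Banach space renorming theory", arXiv:2412.04401 (2024): *let $X$ be a Hausdorff space having $(*)$ and let $\pi:X\to Y$ be a perfect map onto a Hausdorff space $Y$. Does $Y$ have $(*)$?*

The families on $X$ distinguish points. On $Y$ we must distinguish whole compact sets from each other, using sets of the form (1). The answer is positive, in ZFC.

**Theorem 1.** If $X$ is Hausdorff with $(*)$ and $\pi:X\to Y$ is a perfect map onto a Hausdorff space $Y$, then $Y$ has $(*)$.

We shall prove a more general statement that mentions only the fibers.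

**Theorem A.** Let $X$ be a Hausdorff space with $(*)$, let $Y$ be a topological space, and let $y\mapsto A_y$ assign to each $y\in Y$ a nonempty compact set $A_y\subset X$ such that

(a) $\{u\in Y:A_u\subset O\}$ is open in $Y$ for every open $O\subset X$;

(b) $A_y\cap A_z=\emptyset$ whenever $y\neq z$.

Then $Y$ has $(*)$.

Theorem A implies Theorem 1: put $A_y=\pi^{-1}(y)$. These sets are nonempty by surjectivity and compact by hypothesis, (b) is clear, and (a) is (1).

## 6. Countable bases and disjoint covers by hand

**Countable base.** Suppose $X$ has a countable base, closed under finite unions without loss of generality. Let $y\neq z$. The open set $X\setminus A_z$ contains the compact set $A_y$, so some basic $B$ satisfies $A_y\subset B\subset X\setminus A_z$. The set $\{u:A_u\subset B\}$ is open, contains $y$ and omits $z$. So the countably many one-member families $\{\{u:A_u\subset B\}\}$ witness $(*)$ for $Y$.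

**Disjoint covers.** Suppose $(*)$ for $X$ is witnessed by $(\mathscr U_n)$ where each $\mathscr U_n$ is a pairwise disjoint open *cover* of $X$. Let $\mathscr R_n$ be the family of all nonempty sets $U_0\cap\dots\cap U_n$ with $U_i\in\mathscr U_i$. This is again a disjoint open cover, its members are clopen, and $\mathscr R_{n+1}$ refines $\mathscr R_n$. If $\mathscr U_n$ separates $x,x'$, then these points lie in different members of $\mathscr R_j$ for all $j\geq n$.

For compact $A\subset X$ the family $F_n(A)=\{R\in\mathscr R_n:R\cap A\ne\emptyset\}$ is finite, and any subfamily of $\mathscr R_n$ covering $A$ contains $F_n(A)$. Consider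
$$\mathscr V_{n,k}=\bigl\{\{u:A_u\subset\textstyle\bigcup F\}:F\subset\mathscr R_n,\ |F|=k\bigr\}\qquad(n,k\in\omega).$$
These countably many families witness $(*)$ for $Y$. Let $y\ne z$.

First, $F_n(A_y)\neq F_n(A_z)$ for some $n$. Suppose not. Pick $x\in A_y$ and let $R^n$ be the member of $\mathscr R_n$ containing $x$. Then the sets $R^n\cap A_z$ are nonempty, decreasing and *closed* in $A_z$, so by (C1) there is $x'\in A_z\cap\bigcap_nR^n$. The points $x\neq x'$ lie in a common member of every $\mathscr R_n$, a contradiction.

Second, fix such an $n$ and let $k=|F_n(A_y)|\le|F_n(A_z)|$, say. A subfamily $F\subset \mathscr R_n$ with $|F|=k$ and $A_y\subset\bigcup F$ must equal $F_n(A_y)$. If also $A_z\subset\bigcup F$, then $F_n(A_z)\subset F_n(A_y)$, and these sets are equal by cardinality, a contradiction. So $y$ belongs to a member of $\mathscr V_{n,k}$, and no member contains both $y$ and $z$.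

The refinements $\mathscr R_n$ are needed. Take $X=\{1,2,3,4\}$ discrete with $A_y=\{1,2\}$, $A_z=\{3,4\}$, $\mathscr U_0=\{\{1,3\},\{2,4\}\}$ and $\mathscr U_n=\{\{1,4\},\{2,3\}\}$ for $n\ge1$. This witnesses $(*)$: $\mathscr U_0$ separates all pairs except $\{1,3\}$ and $\{2,4\}$, and $\mathscr U_1$ separates these. But $A_y$ and $A_z$ meet the same members of each $\mathscr U_n$; only $\mathscr R_1$, whose members are the singletons, tells them apart.

## 7. Overlapping covers, and maps on branches

Now let the members of $\mathscr U_n$ overlap. Two things break. A compact set no longer has a canonical finite cover, so from "$A_y$ and $A_z$ have a common cover" we cannot conclude that they meet the same sets. More seriously, the passage from *every level* to *one pair of points* fails. In the disjoint case, the set of pairs $(x,x')\in A_y\times A_z$ lying in a common member of $\mathscr R_n$ was closed, and compactness gave a pair good for all $n$. In general this set of pairs is only open, and a decreasing sequence of nonempty open sets can have empty intersection.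

Here is an example of exactly that. Let $X$ be the disjoint sum of two convergent sequences $P_0=\{p_i:i\le\omega\}$ and $Q_0=\{q_i:i\leq\omega\}$, with $p_i\to p_\omega$ and $q_i\to q_\omega$, and let
$$\mathscr U_n=\{P_0,Q_0\}\cup\{\{p_i,q_i\}:n\le i<\omega\}.$$
Each pair $(p,q)\in P_0\times Q_0$ is separated by $\mathscr U_n$ for all large $n$: the member $P_0$ contains exactly one of the points, and the only members that can contain both are the sets $\{p_i,q_i\}$, $i\ge n$. (Adding all one-member families $\{\{p_i\}\}$ and $\{\{q_i\}\}$, $i<\omega$, gives a witness of $(*)$ for $X$, since two distinct points of $P_0$, or of $Q_0$, are not both limit points.) Yet for every $n$, intersecting one member from each of $\mathscr U_0,\dots,\mathscr U_n$ can give $\{p_n,q_n\}$, which meets both $P_0$ and $Q_0$. So there is a joint member at every level, but no joint pair at all levels.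

The proof gets past this point in three moves.

*Move 1: transfer the problem to a space where finite-level conditions are clopen.* For each $w\in Y$ we choose a finitely branching tree $T_w$ of closed pieces $D^w_\sigma$ of (part of) $A_w$, with open sets $O^w_\sigma\supset D^w_\sigma$ that get finer along the tree. Each branch $e$ of $T_y$ determines one point $x_e$ of $A_y$. Suppose $y\ne z$ cannot be separated by any family from a countable elementary submodel. Lemma 1 then says: for open sets $W^w_\sigma\supset D^w_\sigma$ chosen inside $M$, some $w$ resembling $y$ has the property that $\bigcup_\sigma W^w_\sigma$ (the union over one level of the tree) covers the relevant parts of *both* $A_y$ and $A_z$. So each $x_e$ lies in $W^w_\sigma$ for some node $\sigma$, and a fixed point $x'$ of $A_z$ lies in $W^w_{\sigma'}$ for some node $\sigma'$. We record these choices in a map $h$ from branches to branches and one further branch $a$. "Works at level $m$" depends on finitely many nodes, a clopen condition on $(h,a)$; so compactness gives one $(h,a)$ that works for all levels and all choices of $W$.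

*What is still missing.* If $h(e)=a$ for some branch $e$, then $x_e$ and $x'$ lie in the same sets $W^w_{a|m}$ for all $m$, which contradicts $(*)$ in $X$. But nothing said so far makes $h$ hit $a$. For instance, with two nodes $0,1$ at the level in question and $X=\{1,\dots,5\}$ discrete, let the relevant parts of the fibers of $y,z,w$ be $\{1,2\}$, $\{3\}$, $\{4,5\}$, with $D^w_0=\{4\}$, $D^w_1=\{5\}$, $W^w_0=\{1,2,4\}$, $W^w_1=\{3,5\}$. Here $W^w_0\cup W^w_1$ is a joint cover, but every $x_e$ is sent to node $0$ and $x'$ to node $1$.

*Move 2: compose.* The maps that arise can be composed: if $g$ is another such map, then $(g\circ h,g(a))$ again works. It therefore suffices to find $g$ and $e$ with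
$$g(h(e))=g(a).$$
If the set $P$ of branches is finite, powers of $h$ do it. The sets $h^j[P]$ decrease, so $h^{j+1}[P]=h^j[P]$ for some $j\ge1$; as $h^j(a)\in h^j[P]=h^{j+1}[P]$, there is $e$ with $h^j(h(e))=h^j(a)$. Take $g=h^j$.

*Move 3: an idempotent instead of a high power.* For infinite $P$, powers are not enough. In the example of Section 4, with $a=0$, the equation $h^{j}(h(e))=h^j(a)$ reads $h^{j+1}(e)=j$, which has no solution. But the limit $c$ of the powers satisfies $c(h(e))=\omega=c(a)$ for every $e$. In general the right $g$ will be an idempotent in a minimal left ideal.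

## 8. Proof of Theorem A

Let $(\mathscr U_n)_{n\in\omega}$ witness $(*)$ for $X$. Put $C_n=\bigcup\mathscr U_n$. For a finite $0$–$1$ sequence $s\in2^{<\omega}$ of length $|s|$ put
$$G_s=\bigcup\{C_i:i<|s|,\ s(i)=0\},$$
an open set. For a sequence $t$ we write $t|n$ for its restriction to $n=\{0,\dots,n-1\}$.

**Step 1. Trees of closed pieces.** The purpose of this step is to attach to each $w\in Y$ a compact $K_w\subset A_w$ that is either inside or outside each $C_n$, and then a tree of pieces of $K_w$ shrinking to points.

*The core $K_w$.* Let $A^0_w=A_w$. If $A^n_w\subset C_n$, put $t_w(n)=1$ and $A^{n+1}_w=A^n_w$. Otherwise put $t_w(n)=0$ and $A_w^{n+1}=A_w^n\setminus C_n$, which is nonempty. By induction the $A_w^n$ are nonempty, decreasing and compact, and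
$$A^n_w=A_w\setminus G_{t_w|n}. \tag{2}$$
Let $K_w=\bigcap_nA^n_w$, nonempty and compact by (C1). By construction
$$t_w(n)=1\ \Rightarrow\ K_w\subset C_n,\qquad t_w(n)=0\ \Rightarrow\ K_w\cap C_n=\emptyset. \tag{3}$$

*The tree.* We choose a tree $T_w\subset\omega^{<\omega}$ of finite sequences of integers (containing $\emptyset$, closed under initial segments, finitely branching, without terminal nodes), and for $\sigma\in T_w$ a nonempty closed set $D^w_\sigma\subset K_w$ and an open set $O^w_\sigma\subset X$ with $D^w_\sigma\subset O^w_\sigma$. Put $D^w_\emptyset=K_w$ and $O^w_\emptyset=X$. Let $\sigma\in T_w$ have length $n$, with $D^w_\sigma\subset O^w_\sigma$ given.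

* If $t_w(n)=0$, let $\sigma$ have the single child $\sigma0$, with $D^w_{\sigma0}=D^w_\sigma$ and $O^w_{\sigma0}=O^w_\sigma$.
* If $t_w(n)=1$, then $D^w_\sigma\subset K_w\subset C_n$ is compact, so it is covered by finitely many $U_0,\dots,U_{q-1}\in\mathscr U_n$. By (C2) there are closed $D_k\subset D^w_\sigma\cap U_k$ with $\bigcup_kD_k=D^w_\sigma$. Discard the empty ones and renumber; at least one remains. Let the children of $\sigma$ be the $\sigma k$, with $D^w_{\sigma k}=D_k$ and $O^w_{\sigma k}=O^w_\sigma\cap U_k$.

A small example: let $X=\{1,2,3\}$ be discrete, $\mathscr U_0=\{\{1\}\}$, $\mathscr U_n=\{\{2\},\{3\}\}$ for $n\ge1$, and $A_w=X$. Then $t_w=(0,1,1,1,\dots)$ and $K_w=\{2,3\}$. Level $1$ of the tree is the node $(0)$ with $D=\{2,3\}$ and $O=X$. Level $2$ consists of $(0,0)$ with $D=O=\{2\}$ and $(0,1)$ with $D=O=\{3\}$. From there on each node has one child (cover $D$ by itself), so there are two branches.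

Let $T^m_w$ be the $m$-th level of $T_w$ and $[T_w]$ the set of its infinite branches. We read off three properties.

(T1) $D^w_\sigma\subset O^w_\sigma$; both $D^w_\sigma$ and $O^w_\sigma$ decrease along the tree; and $K_w=\bigcup_{\sigma\in T^m_w}D^w_\sigma$ for each $m$.

(T2) If $t_w(n)=1$ and $\sigma\in T^{n+1}_w$, then $O^w_\sigma\subset U$ for some $U\in\mathscr U_n$.

(T3) For each branch $e\in[T_w]$ the set $\bigcap_mD^w_{e|m}$ is a singleton.

For (T3): the intersection is nonempty by (C1). Suppose it contains $x\ne x'$, and let $n\in\omega$. If $t_w(n)=0$, both points are in $K_w$, hence outside $C_n$ by (3), and (ii) fails for $\mathscr U_n$. If $t_w(n)=1$, both points are in $D^w_{e|(n+1)}\subset O^w_{e|(n+1)}\subset U$ for some $U\in\mathscr U_n$ by (T2), and (i) fails. So no $\mathscr U_n$ separates $x,x'$, a contradiction.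

We make these choices for all $w\in Y$ at once, by the axiom of choice.

**Definition 4.** An *$m$-expansion* is a function $W$ that assigns to each $w\in Y$ a family $(W^w_\sigma)_{\sigma\in T^m_w}$ of open subsets of $X$ with $D^w_\sigma\subset W^w_\sigma$ for every $\sigma\in T_w^m$.

For example, $W^w_\sigma=X$ defines an $m$-expansion, and so does $W^w_\sigma=O^w_\sigma$, by (T1). The first says nothing about the points; the second is the one that will give the contradiction. General expansions are there because the composition in Step 4 creates them.

**Step 2. The submodel and a pair it cannot separate.** The purpose is to name the countably many families that will witness $(*)$ for $Y$, to assume that they do not, and to set up the record of joint covers.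

Fix a large regular $\theta$ and, by (M1), a countable $M\prec(H(\theta),\in)$ containing $X$, $Y$, their topologies, the map $y\mapsto A_y$, the sequence $(\mathscr U_n)_n$, and the function $w\mapsto(t_w,K_w,T_w,(D^w_\sigma)_\sigma,(O^w_\sigma)_\sigma)$.

**Claim.** The countably many families of open subsets of $Y$ that belong to $M$ witness $(*)$ for $Y$.

The Claim proves Theorem A. Suppose it is false. Fix, for the rest of the proof, $y\neq z$ in $Y$ not separated by any family of open sets belonging to $M$. Lemma 1 (which is symmetric in the two points) gives:

(NS) *If $\mathscr V\in M$ is a family of open subsets of $Y$ and $y\in\bigcup\mathscr V$ or $z\in\bigcup\mathscr V$, then some $V\in\mathscr V$ contains both $y$ and $z$.*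

*We have $t_y=t_z$.* Suppose $t_y|n=t_z|n=s$. By (2), $t_y(n)=1$ if and only if $A_y\setminus G_s\subset C_n$, that is, $A_y\subset G_s\cup C_n$; likewise for $z$. The set $\{u:A_u\subset G_s\cup C_n\}$ is open by (a), and it belongs to $M$, being definable from parameters in $M$ ($s$ and $n$ are hereditarily finite). Apply (NS) to the one-member family consisting of it: if one of $y,z$ is in this set, so is the other. Hence $t_y(n)=t_z(n)$, and induction on $n$ finishes.

*Notation.* Let $P=[T_y]$. Since $T_y$ is finitely branching without terminal nodes, $P$ is a nonempty closed subspace of a product of finite discrete spaces, so it is a compact Hausdorff space. For $e\in P$ let $x_e$ be the point with $\{x_e\}=\bigcap_mD^y_{e|m}$, from (T3); so $x_e\in K_y$. Fix any $x'\in K_z$. Let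
$$Y_m=\{w\in Y:T_w\cap\omega^{\le m}=T_y\cap\omega^{\le m}\},$$
where $\omega^{\leq m}$ is the set of sequences of length at most $m$. Although $y$ need not be in $M$, we have $Y_m\in M$, because the finite tree $T_y\cap\omega^{\le m}$ is hereditarily finite. Also $y\in Y_m$, and $Y_{m'}\subset Y_m$ for $m'\ge m$.

**Definition 5.** A *condition* is a quadruple $(E,m,Z,W)$ with $E\subset P$ finite, $m\in\omega$, $y\in Z\subset Y$, $Z\in M$, and $W\in M$ an $m$-expansion.

For example, $(\emptyset,0,Y,W)$ with $W^w_\emptyset=X$ is a condition. Another one is $E=\{e\}$, $m=n+1$, $Z=\{w:t_w|(n+1)=t_y|(n+1)\}$, $W^w_\sigma=O^w_\sigma$. Here $Z\in M$ because $t_y|(n+1)$ is hereditarily finite.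

For a condition $q=(E,m,Z,W)$ define:

* $\Lambda_q$ is the set of all $(h,a)\in P^P\times P$ for which there is $w\in Z\cap Y_m$ with $x_e\in W^w_{h(e)|m}$ for all $e\in E$ and $x'\in W^w_{a|m}$;
* $\Gamma_q$ is the set of all $g\in P^P$ for which there is $w\in Z\cap Y_m$ with $x_e\in W^w_{g(e)|m}$ for all $e\in E$.

These make sense: for $w\in Y_m$ the nodes $h(e)|m$, $a|m$, $g(e)|m$ of $T_y$ are nodes of $T_w$. Let $\Lambda=\bigcap_q\Lambda_q$ and $\Gamma=\bigcap_q\Gamma_q$ over all conditions $q$. Clearly $(h,a)\in\Lambda$ implies $h\in\Gamma$.

**Step 3. $\Lambda\ne\emptyset$, and $\Gamma$ is nonempty and compact.** This is where non-separation is turned into maps: (NS) handles one condition at a time, and compactness handles all together.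

*Clopen sets.* Whether $(h,a)\in\Lambda_q$ depends only on the finitely many nodes $h(e)|m$ ($e\in E$) and $a|m$, each from the finite set $T^m_y$. These nodes depend continuously on $(h,a)$, so $\Lambda_q$ is clopen in $P^P\times P$; similarly $\Gamma_q$ is clopen in $P^P$. Hence $\Gamma$ is closed in $P^P$, thus compact by (C3). Also by (C3), $\Lambda\ne\emptyset$ once the sets $\Lambda_q$ have the finite intersection property; and then $\Gamma\neq\emptyset$. For the finite intersection property it suffices that any two $\Lambda_q$ contain a third, and that each $\Lambda_q$ is nonempty.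

*Any two contain a third.* Given $q=(E,m,Z,W)$ and $q'=(E',m',Z',W')$, let $m''=\max(m,m')$ and
$$W''^w_\sigma=W^w_{\sigma|m}\cap W'^w_{\sigma|m'}\qquad(w\in Y,\ \sigma\in T^{m''}_w).$$
Since $D^w_\sigma\subset D^w_{\sigma|m}\cap D^w_{\sigma|m'}$, this is an $m''$-expansion; it is definable from parameters in $M$, so it is in $M$. Also $y\in Z\cap Z'\in M$. So $q''=(E\cup E',m'',Z\cap Z',W'')$ is a condition. If $w\in Z\cap Z'\cap Y_{m''}$ shows $(h,a)\in\Lambda_{q''}$, then $w\in Z\cap Y_m$ and $w\in Z'\cap Y_{m'}$, and $W''^w_{h(e)|m''}\subset W^w_{h(e)|m}\cap W'^w_{h(e)|m'}$, and similarly for $a$. So the same $w$ shows $(h,a)\in\Lambda_q\cap\Lambda_{q'}$.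

*Each is nonempty.* Let $q=(E,m,Z,W)$ be a condition. For $w\in Y$ put
$$W^w_\cup=\bigcup_{\sigma\in T^m_w}W^w_\sigma\ \supset\ \bigcup_{\sigma\in T^m_w}D^w_\sigma=K_w .$$
Since $\bigcap_kA^k_y=K_y\subset W^y_\cup$, (C1) gives $k$ with $A^k_y\subset W^y_\cup$. By (2) this says $A_y\subset G_s\cup W^y_\cup$, where $s=t_y|k=t_z|k$. Let
$$Z_1=\{w\in Z\cap Y_m:A_w\subset G_s\cup W^w_\cup\},\qquad V_w=\{u\in Y:A_u\subset G_s\cup W^w_\cup\}\quad(w\in Z_1).$$
The parameters $Z$, $Y_m$, $W$, $s$ are in $M$, so $Z_1\in M$ and $\mathscr V=\{V_w:w\in Z_1\}\in M$. Each $V_w$ is open by (a). We have $y\in Z_1$ and $y\in V_y\in\mathscr V$. By (NS) there is $w\in Z_1$ with $y,z\in V_w$, that is,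
$$A_y\cup A_z\subset G_s\cup W^w_\cup .$$
Now $K_y\subset A^k_y=A_y\setminus G_s$, and $K_z\subset A_z^k=A_z\setminus G_s$ because $t_z|k=s$. Hence $K_y\cup K_z\subset W^w_\cup$. As $w\in Y_m$, we have $T^m_w=T^m_y$. So we can choose $\sigma_e\in T^m_y$ with $x_e\in W^w_{\sigma_e}$ for $e\in E$, and $\sigma'\in T^m_y$ with $x'\in W^w_{\sigma'}$. Since $T_y$ has no terminal nodes, each of these nodes extends to a branch; so there are $h:P\to P$ and $a\in P$ with $h(e)|m=\sigma_e$ for $e\in E$ and $a|m=\sigma'$. Then $(h,a)\in\Lambda_q$.

**Step 4. Composition.** The purpose is to show that if $g\in\Gamma$ and $(h,a)\in\Lambda$, then $(g\circ h,g(a))\in\Lambda$; and if $g,h\in\Gamma$, then $g\circ h\in\Gamma$. The plan is to use $g$ to see that near $y$ the pieces $D^v_{b|l}$ fit into sets of the given expansion, to take those sets as a new expansion, and to feed it to $(h,a)$.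

Let $g\in\Gamma$, $(h,a)\in\Lambda$, and let $(E,m,Z,W)$ be any condition. Put $B=h[E]\cup\{a\}$, a finite subset of $P$. Apply $g\in\Gamma$ to the condition $(B,m,Z,W)$: there is $w_0\in Z\cap Y_m$ with
$$x_b\in W^{w_0}_{g(b)|m}\qquad\text{for all }b\in B .$$
Since $\{x_b\}=\bigcap_lD^y_{b|l}$ is a decreasing intersection of compact sets and $B$ is finite, (C1) gives $l$ with
$$D^y_{b|l}\subset W^{w_0}_{g(b)|m}\qquad\text{for all }b\in B, \tag{4}$$
and we take $l$ so large that the nodes $b|l$ ($b\in B$) are distinct. Let
$$Z'=\{v\in Z\cap Y_l:\ \exists w\in Z\cap Y_m\ \ \forall b\in B\ \ D^v_{b|l}\subset W^w_{g(b)|m}\}.$$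
The branches $b$ and $g(b)$ need not be in $M$, but only the finite set of pairs $\{(b|l,g(b)|m):b\in B\}$ enters this definition, and it is hereditarily finite. So $Z'\in M$. Moreover $y\in Z'$: the witness is $w_0$, by (4).

In $H(\theta)$ there is a function $f:Z'\to Z\cap Y_m$ that selects for each $v\in Z'$ a witness $w=f(v)$. By (M2) we may choose $f\in M$. Define
$$W'^v_{b|l}=W^{f(v)}_{g(b)|m}\quad(v\in Z',\ b\in B),\qquad W'^v_\sigma=X\ \text{ in all other cases }(v\in Y,\ \sigma\in T^l_v).$$
This is well defined because the $b|l$ are distinct. It is an $l$-expansion, because $D^v_{b|l}\subset W^{f(v)}_{g(b)|m}$ by the choice of $f$. And $W'\in M$, because it is definable from $f$, $W$, $Z'$, the trees and the finite set of pairs above.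

So $(E,l,Z',W')$ is a condition. Apply $(h,a)\in\Lambda$ to it: there is $v\in Z'\cap Y_l$ with
$$x_e\in W'^v_{h(e)|l}=W^{f(v)}_{g(h(e))|m}\quad(e\in E),\qquad x'\in W'^v_{a|l}=W^{f(v)}_{g(a)|m},$$
where the equalities hold because $h(e)\in B$ and $a\in B$. Since $f(v)\in Z\cap Y_m$, the point $f(v)$ is as required for $(g\circ h,g(a))$ and the condition $(E,m,Z,W)$. The condition was arbitrary, so $(g\circ h,g(a))\in\Lambda$.

For $g,h\in\Gamma$, put $B=h[E]$ and repeat the argument word for word, leaving out $a$ and $x'$ and applying $h\in\Gamma$ to $(E,l,Z',W')$. This gives $g\circ h\in\Gamma$.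

**Step 5. An idempotent solves $g(h(e))=g(a)$.** The purpose is to find $g\in\Gamma$, $(h,a)\in\Lambda$ and $e\in P$ with $g(h(e))=g(a)$.

By Steps 3 and 4, $\Gamma$ is a nonempty closed subsemigroup of $P^P$, hence a compact right topological semigroup under composition. By Lemma 3 take a closed left ideal $L$ with $\Gamma k=L$ for all $k\in L$, and an idempotent $g=g^2\in L$. Fix $(h,a)\in\Lambda$, so $h\in\Gamma$. We claim that there is $b\in\Gamma$ with
$$g=g\,h\,g\,b. \tag{5}$$
Put $p=ghg$. Since $gh\in\Gamma$ and $g\in L$, we have $p\in L$; and $gp=p$.

First we find a left inverse of $p$. As $\Gamma p=L\ni g$, there is $b_0\in\Gamma$ with $b_0p=g$. Put $b=gb_0g$. Then $b\in\Gamma g=L$, $gb=b$, and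
$$bp=gb_0gp=gb_0p=gg=g .$$
Next we find a left inverse of $b$. As $b\in L$, we have $\Gamma b=L\ni g$, so there is $c_0\in\Gamma$ with $c_0b=g$. Put $c=gc_0g$. Then $cg=c$ and
$$cb=gc_0gb=gc_0b=gg=g .$$
Finally, the two-sided inverse argument from group theory, with $g$ as identity, gives
$$p=gp=(cb)p=c(bp)=cg=c .$$
Hence $pb=cb=g$, which is (5).

Put $e=g(b(a))\in P$. By (5),
$$(g\circ h)(e)=(ghgb)(a)=g(a)=:c^* . \tag{6}$$
By Step 4, $(g\circ h,\,g(a))\in\Lambda$.

**Step 6. A non-separated pair in $X$.** We show that no $\mathscr U_n$ separates $x_e$ and $x'$, with $e$ from Step 5. Let $n\in\omega$.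

If $t_y(n)=t_z(n)=0$, then $x_e\in K_y$ and $x'\in K_z$ are both outside $C_n$ by (3). So (ii) fails for $\mathscr U_n$.

If $t_y(n)=1$, apply $(g\circ h,g(a))\in\Lambda$ to the condition with $E=\{e\}$, $m=n+1$, $Z=\{w:t_w|(n+1)=t_y|(n+1)\}$ and $W^w_\sigma=O^w_\sigma$. By (6), both nodes that occur are $c^*|(n+1)$. So there is $w\in Z\cap Y_{n+1}$ with
$$x_e,\ x'\in O^w_{c^*|(n+1)} .$$
As $w\in Z$, we have $t_w(n)=t_y(n)=1$, so by (T2) this set is contained in some $U\in\mathscr U_n$. So (i) fails for $\mathscr U_n$.

Since $t_y=t_z$, these are all the cases. But $x_e\in A_y$ and $x'\in A_z$, and $A_y\cap A_z=\emptyset$ by (b), so $x_e\ne x'$. This contradicts the choice of $(\mathscr U_n)$. Hence the Claim holds, and $Y$ has $(*)$. $\blacksquare$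

With Section 5, this also proves Theorem 1.

## 9. A characterization, a converse for perfect maps, and $\omega_1$

**Corollary 1.** A Hausdorff space $Y$ has $(*)$ if and only if there is an assignment $y\mapsto A_y$ of nonempty compact subsets of some Hausdorff space $X$ with $(*)$ satisfying (a) and (b).

Proof. "If" is Theorem A. For "only if" take $X=Y$ and $A_y=\{y\}$: then (b) is clear, and the set in (a) is $O$ itself. $\blacksquare$

In particular, in Theorem 1 the map $\pi$ need only be perfect when restricted to some subspace $S$ of $X$ mapped onto $Y$. Take $A_y=S\cap\pi^{-1}(y)$, which is compact and nonempty. Condition (b) is clear, and (a) holds because $A_u\subset O$ if and only if $A_u\subset O\cap S$, so that (1) for the perfect map $\pi|S$ applies.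

**Proposition 1.** Let $\pi:X\to Y$ be perfect, with $X,Y$ Hausdorff. Then $X$ has $(*)$ if and only if $Y$ has $(*)$ and there are families $(\mathscr W_n)_n$ of open subsets of $X$ such that any two distinct points of the same fiber are separated by some $\mathscr W_n$.

Proof. ($\Rightarrow$) $Y$ has $(*)$ by Theorem 1, and a witness $(\mathscr U_n)$ of $(*)$ for $X$ serves as $(\mathscr W_n)$.

($\Leftarrow$) Let $(\mathscr V_n)$ witness $(*)$ for $Y$ and put $\mathscr V_n'=\{\pi^{-1}(V):V\in\mathscr V_n\}$. Let $x\neq x'$ in $X$. If $\pi(x)=\pi(x')$, some $\mathscr W_n$ separates them. If not, some $\mathscr V_n$ separates $\pi(x)$ and $\pi(x')$. Since $x\in\pi^{-1}(V)$ if and only if $\pi(x)\in V$, the family $\mathscr V_n'$ separates $x$ and $x'$. So the countable collection of all $\mathscr V_n'$ and $\mathscr W_n$ witnesses $(*)$ for $X$. $\blacksquare$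

**Proposition 2.** In Theorem 1 closedness of $\pi$ (equivalently, (a) for the fibers) cannot be dropped, even for continuous bijections.

The equivalence is (1): if (a) holds for the fibers and $F\subset X$ is closed, then $\pi[F]=Y\setminus\{u:A_u\subset X\setminus F\}$ is closed; the other direction was noted in Section 2.

Proof. Let $X$ be $\omega_1$ with the discrete topology, which has $(*)$ via the family of singletons, and let $Y$ be $\omega_1$ with the order topology. The identity $X\to Y$ is a continuous bijection, with one-point fibers. We show that $Y$ fails $(*)$. Let $(\mathscr U_n)$ be any sequence of families of open subsets of $Y$, let $C_n=\bigcup\mathscr U_n$, and let $\mathrm{Lim}$ be the set of limit ordinals below $\omega_1$. For each $n$ we define $\beta_n<\omega_1$ and a club (closed unbounded set) $E_n\subset\mathrm{Lim}$.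

* Suppose that $C_n\cap\mathrm{Lim}$ is stationary. For each $\alpha$ in it choose $U\in\mathscr U_n$ with $\alpha\in U$ and then $\beta(\alpha)<\alpha$ with $(\beta(\alpha),\alpha]\subset U$. By Fodor's lemma $\beta(\alpha)$ has a constant value $\beta_n$ on a stationary, hence uncountable, set of $\alpha$. Any two points above $\beta_n$ lie below some such $\alpha$, hence in $(\beta_n,\alpha]$, hence in a common member of $\mathscr U_n$. So (i) fails for them. Put $E_n=\mathrm{Lim}$.
* Otherwise some club is disjoint from $C_n\cap\mathrm{Lim}$; intersecting it with $\mathrm{Lim}$ we get a club $E_n\subset\mathrm{Lim}$ disjoint from $C_n$. Two points of $E_n$ are both outside $C_n$, so (ii) fails for them. Put $\beta_n=0$.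

The set $\bigcap_nE_n$ is a club, and $\sup_n\beta_n<\omega_1$. So there are two distinct points of $\bigcap_nE_n$ above $\sup_n\beta_n$, and they are separated by no $\mathscr U_n$. $\blacksquare$
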